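# Vector-valued cusp forms and the 1-eigenfunctions of the Hecke triangle transfer operator

## 1. Inserting $\chi$ into the trivial-coefficient isomorphism

Take a Maass cusp form $u$ for a Hecke triangle group and integrate it from $0$ to $i\infty$ against a power of a simple kernel. The result is a function on $(0,\infty)$ fixed by a finite sum of weighted composition operators, and a theorem of Möller–Pohl says that this loses nothing: cusp forms and fixed functions of the right regularity correspond bijectively. Now let $u$ take values in a vector space $V$ and transform by a unitary representation $\chi$. The answer one would first guess is: keep the integral, insert $\chi$ into the operator, and the bijection persists. We make this precise and test it.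

**Definition 1 (the group).** Let $q\ge3$ be an integer and $\lambda=2\cos(\pi/q)$. The Hecke triangle group $\Gamma=\Gamma_\lambda\subset\mathrm{PSL}_2(\mathbb R)$ is generated by
$$S=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad T=\begin{pmatrix}1&\lambda\\0&1\end{pmatrix}.$$
It has one cusp, represented by $\infty$. Put $U=TS$, so $Uz=\lambda-1/z$, and $g_k=(U^kS)^{-1}$ for $1\le k\le q-1$.

**Definition 2 (actions and transfer operator).** Let $s\in\mathbb C$, $g^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, and let $f$ be a function on a subset of $\mathbb R$. Put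
$$\tau_s(g)f(x)=\big((cx+d)^2\big)^{-s}f\Big(\frac{ax+b}{cx+d}\Big).$$
Let $(V,\chi)$ be a finite-dimensional representation of $\Gamma$. On $V$-valued functions put $\alpha_s(g)=\chi(g)\tau_s(g)$, and
$$\mathcal L_{s,\chi}=\sum_{k=1}^{q-1}\alpha_s(g_k)\qquad\text{on functions } f:\mathbb R_{>0}\to V .$$

The chain rule gives $\tau_s(gh)=\tau_s(g)\tau_s(h)$ wherever both sides are defined. For instance $\tau_s(S)f(x)=(x^2)^{-s}f(-1/x)$.

*Example.* Let $q=3$, so $\lambda=1$. In $\mathrm{PSL}_2(\mathbb R)$ we find $US=T$ and $U^2S=\begin{pmatrix}1&0\\1&1\end{pmatrix}=ST^{-1}S$. So $g_1=T^{-1}$, $g_2=STS$, and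
$$\mathcal L_{s,\chi}f(x)=\chi(T^{-1})f(x+1)+\chi(STS)\,(x+1)^{-2s}f\Big(\frac x{x+1}\Big).\tag{1.1}$$

**Definition 3 (cusp forms).** Let $\Delta=-y^2(\partial_x^2+\partial_y^2)$ on $\mathbb H$, $z=x+iy$. A $(\Gamma,\chi)$-automorphic cusp form with spectral parameter $s$ is a smooth $u:\mathbb H\to V$ with $u(\gamma z)=\chi(\gamma)u(z)$ for $\gamma\in\Gamma$, $\Delta u=s(1-s)u$, and rapid decay at the cusp: $\sup_{0\le x\le\lambda}|u(x+iy)|=O(y^{-N})$ as $y\to\infty$ for every $N$. The space of these is $\mathrm{Cusp}$. (For unitary $\chi$, the Fourier expansion along eigenvectors of $\chi(T)$ shows that this is equivalent to exponential decay; we never use that.)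

**Definition 4 (the eigenfunction space).** $\mathrm{Eig}_{s,\chi}$ is the space of $f\in C^\omega(\mathbb R_{>0};V)$ with $\mathcal L_{s,\chi}f=f$ for which
$$\begin{cases}f&\text{on }\mathbb R_{>0},\\-\alpha_s(S)f&\text{on }\mathbb R_{<0}\end{cases}$$
extends smoothly to $\mathbb R$.

For $t\in\mathbb R$, $z\in\mathbb H$ put
$$R(t,z)=\operatorname{Im}\frac1{t-z}=\frac y{|t-z|^2},\qquad [u,v]=\frac{\partial u}{\partial z}v\,dz+u\frac{\partial v}{\partial\bar z}\,d\bar z .$$

**Theorem A (Möller–Pohl).** Let $\chi$ be the trivial one-dimensional representation and $0<\operatorname{Re}s<1$. Then $u\mapsto f$, $f(t)=\int_0^{i\infty}[u,R(t,\cdot)^s]$, the integral being along any path in $\mathbb H$ from $0$ to $i\infty$, is an isomorphism from the Maass cusp forms with spectral parameter $s$ onto $\mathrm{Eig}_{s,\chi}$.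

The guess for general $(V,\chi)$ is posed as a conjecture in Anke D. Pohl, "Symbolic dynamics, automorphic functions, and Selberg zeta functions with unitary representations", arXiv:1503.00525 (2015): for every unitary finite-dimensional $(V,\chi)$ and $0<\operatorname{Re}s<1$ there is a linear isomorphism between $\mathrm{Cusp}$ and $\mathrm{Eig}_{s,\chi}$.

**Test 1: direct sums.** If $\chi=\chi_1\oplus\chi_2$, both spaces split accordingly. So the guess is right for trivial $\chi$ on any $V$, by Theorem A.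

**Test 2: an eigenfunction that comes from no cusp form.** Let $v\in V$ with $\chi(T)v=v$ and $f_v(x)=v-x^{-2s}\chi(S)v$. Take $q=3$ and insert this into (1.1). The first term is $v-(x+1)^{-2s}\chi(T^{-1}S)v$. The second is $(x+1)^{-2s}\chi(STS)v-x^{-2s}\chi(STS)\chi(S)v$, and $\chi(STSS)v=\chi(ST)v=\chi(S)v$. Since $(TS)^3=1$ we have $STS=T^{-1}ST^{-1}$, so $\chi(STS)v=\chi(T^{-1}S)v$. The middle terms cancel, and
$$\mathcal L_{s,\chi}f_v=v-x^{-2s}\chi(S)v=f_v\qquad\text{for every }s\in\mathbb C .$$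
So $\mathcal L_{s,\chi}$ has real-analytic $1$-eigenfunctions for every $s$. Are they in $\mathrm{Eig}_{s,\chi}$? For $x<0$, $-\alpha_s(S)f_v(x)=-\chi(S)|x|^{-2s}\big(v-|x|^{2s}\chi(S)v\big)=v-|x|^{-2s}\chi(S)v$. The function to be extended over $0$ is therefore $v-|x|^{-2s}\chi(S)v$. If $\operatorname{Re}s>0$ and $v\ne0$ it is unbounded near $0$. The guess survives, and it survives because of the condition at $0$.

**Test 3: the same function at $s=-1$.** With $\chi$ trivial and $v=1$ we get $f(x)=1-x^2$, and the extension $1-x^2$ is smooth. So $\mathrm{Eig}_{-1,\chi}\ne0$. A cusp form with $s=-1$ would have eigenvalue $s(1-s)=-2<0$, which is impossible (Section 13). So outside the strip the guess can fail, and the proof must contain a step that notices $s=-1$.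

Here is what is true.

**Theorem 1.** Let $(V,\chi)$ be a unitary finite-dimensional representation of $\Gamma_\lambda$ and $0<\operatorname{Re}s<1$. Then
$$u\longmapsto f,\qquad f(t)=\int_0^{i\infty}[u,R(t,\cdot)^s]\quad(t>0)$$
is a linear isomorphism from the $(\Gamma_\lambda,\chi)$-automorphic cusp forms with spectral parameter $s$ onto the space of $f\in C^\omega(\mathbb R_{>0};V)$ with $\mathcal L_{s,\chi}f=f$ for which $\{f$ on $\mathbb R_{>0}$, $-\alpha_s(S)f$ on $\mathbb R_{<0}\}$ extends smoothly to $\mathbb R$. In particular the conjecture is true.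

**Theorem 2.** The conclusion of Theorem 1 holds for every $s\in\mathbb C\smallsetminus\{0,-1,-2,\dots\}$ and every finite-dimensional $(V,\chi)$, not necessarily unitary, such that all eigenvalues of $\chi(T)$ have modulus $1$. Moreover the hypothesis $f\in C^\omega$ may be weakened to $f\in C^\infty(\mathbb R_{>0};V)$; every such $f$ then extends holomorphically to $\mathbb C\smallsetminus(-\infty,0]$.

**Theorem 3.** (a) If $\chi$ is unitary, $s\notin\mathbb Z_{\le0}$ and $\operatorname{Re}s\notin(0,1)$, both spaces are $0$. (b) For every $q\ge3$ and every $s\in\mathbb Z_{\le0}$ there is a unitary $\chi$ (trivial if $s\le-1$) for which the space of cusp forms is $0$ but the space of eigenfunctions is not. Hence the set of $s\in\mathbb C$ for which the two spaces are isomorphic via the map above for all unitary $\chi$ is exactly $\mathbb C\smallsetminus\mathbb Z_{\le0}$.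

The proof does not use Theorem A.

**Conventions.** $\sigma=\operatorname{Re}s$, $D_s=\Delta-s(1-s)$, $d$ is hyperbolic distance, $d\mu=dx\,dy/y^2$. Gradients and their norms are hyperbolic, so $\Delta=-\operatorname{div}\nabla$. $C$ denotes varying constants. The symbol $\Gamma(\cdot)$ with a number as argument is the Gamma function. We fix a norm on $V$ (the invariant Hermitian one if $\chi$ is unitary). From here to the end of Section 11 we assume $s\notin\mathbb Z_{\le0}$ (except where stated) and that there are $C,B\ge0$ with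
$$\|\chi(\gamma)\|\le C\,e^{B\,d(i,\gamma i)}\qquad(\gamma\in\Gamma).\tag{G}$$
For unitary $\chi$ this is trivial with $B=0$, $C=1$. This is the only way in which unitarity enters Theorem 1.

## 2. The rotation $U$ and the arcs it permutes

We recall three textbook facts. First, $\Gamma=\langle S\rangle*\langle U\rangle\cong C_2*C_q$: every element is a unique reduced word alternating between $S$ and nontrivial powers of $U$. Second, $\hat{\mathcal F}=\{|\operatorname{Re}z|\le\lambda/2,\ |z|\ge1\}$ is a locally finite fundamental domain, and its points have maximal height (imaginary part) in their orbit. Third, Weyl's lemma: a distribution $u$ on $\mathbb H$ with $D_su=0$ is a smooth function.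

Put $o=e^{i\pi/q}$. Then $Uo=2\cos(\pi/q)-e^{-i\pi/q}=o$ and $U'(o)=o^{-2}=e^{-2\pi i/q}$, so $U$ is the hyperbolic rotation about $o$ by angle $2\pi/q$ (clockwise). Also $o\in\hat{\mathcal F}$, so
$$\operatorname{Im}\gamma o\le\operatorname{Im}o=\sin(\pi/q)<1\qquad(\gamma\in\Gamma).\tag{2.1}$$

Map $o$ to the center of the unit disc. The $q$ points $U^k\infty$ become equally spaced on the circle and cut it into $q$ arcs, which $U$ permutes cyclically. Now $U0=\infty$ and $U\infty=\lambda$, so $0=U^{-1}\infty$ and $\infty$ are neighbors. Hence one of $(-\infty,0)$, $(0,\infty)$ contains no point $U^k\infty$. Since $\lambda=U\infty$ lies in $(0,\infty)$, it is $(-\infty,0)$ that is one of the $q$ arcs. The half-plane over the arc $(-\infty,0)$ is $\{\operatorname{Re}z<0\}$. Therefore: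

$$\begin{gathered}\text{the arcs }U^k(-\infty,0),\ 0\le k\le q-1,\text{ are disjoint with dense union;}\\ \text{the half-planes }U^k\{\operatorname{Re}z<0\},\ 0\le k\le q-1,\text{ are pairwise disjoint;}\\ U^k(-\infty,0)\subset(0,\infty),\quad U^k\{\operatorname{Re}z<0\}\subset\{\operatorname{Re}z>0\}\quad(1\le k\le q-1).\end{gathered}\tag{2.2}$$
(For the last inclusion: an open set disjoint from $\{\operatorname{Re}z<0\}$ lies in $\{\operatorname{Re}z>0\}$.) For $q=3$ the arcs are $(-\infty,0)$, $U(-\infty,0)=(1,\infty)$ and $U^2(-\infty,0)=(0,1)$.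

In particular, for $x>0$ the point $g_k^{-1}x=U^kSx$ is in $(0,\infty)$, so $\mathcal L_{s,\chi}$ is well defined on functions on $\mathbb R_{>0}$.

## 3. Two equations on the boundary circle

The purpose of this section is to replace the operator equation on a half-line by two equations for a smooth object on $\mathbb P^1(\mathbb R)$, one for each generator of $\Gamma$.

**Definition 5.** $\mathcal V_s$ is the space of $a:\mathbb R\to\mathbb C$ such that $A(t)=(1+t^2)^sa(t)$ extends to a $C^\infty$ function on $\mathbb P^1(\mathbb R)$. Equivalently, $a$ and $(t^2)^{-s}a(-1/t)$ are (extend to) smooth functions on $\mathbb R$; indeed $(t^2)^{-s}a(-1/t)=(1+t^2)^{-s}A(-1/t)$.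

*Example.* For fixed $z\in\mathbb H$, $R(\cdot,z)^s\in\mathcal V_s$, since $(1+t^2)R(t,z)$ is smooth and positive on $\mathbb P^1(\mathbb R)$ (see (5.1) below). The constant $1$ lies in $\mathcal V_s$ exactly when $(t^2)^{-s}$ extends smoothly over $0$; this is the case for $s\in\mathbb Z_{\le0}$ and fails for $\operatorname{Re}s>0$.

With $g^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we have $1+(g^{-1}t)^2=\frac{(at+b)^2+(ct+d)^2}{(ct+d)^2}$. So $\tau_s(g)$ acts on $A$ by
$$A\longmapsto\Big[\frac{1+t^2}{(at+b)^2+(ct+d)^2}\Big]^sA(g^{-1}t),$$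
which is again smooth on $\mathbb P^1(\mathbb R)$. Thus $\tau_s$ is a representation on $\mathcal V_s$, and $\alpha_s$ is a representation of $\Gamma$ on $\mathcal V_s\otimes V$. Put
$$\mathrm{FE}=\Big\{\psi\in\mathcal V_s\otimes V:\ \alpha_s(S)\psi=-\psi,\ \ \sum_{k=0}^{q-1}\alpha_s(U^k)\psi=0\Big\}.$$

**Lemma 1** (valid for all $s\in\mathbb C$ and all $\chi$). The map $\psi\mapsto f=\psi|_{\mathbb R_{>0}}$ is a bijection from $\mathrm{FE}$ onto the space of $f\in C^\infty(\mathbb R_{>0};V)$ with $\mathcal L_{s,\chi}f=f$ for which $\{f,-\alpha_s(S)f\}$ extends smoothly to $\mathbb R$. The inverse sends $f$ to this extension.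

*Proof.* **Step 1: the equation for $S$ encodes the smooth extension.** Let $f\in C^\infty(\mathbb R_{>0};V)$ have a smooth extension $\psi$. On $x<0$, $\alpha_s(S)\psi$ involves $\psi$ at $-1/x>0$, so $\alpha_s(S)\psi=\alpha_s(S)f=-\psi$. On $x>0$, $\alpha_s(S)\psi=-\alpha_s(S)^2f=-f=-\psi$. So $\alpha_s(S)\psi=-\psi$ off $0$. Hence $\alpha_s(S)\psi$, and with it $(t^2)^{-s}\psi(-1/t)$, extends smoothly to $\mathbb R$, i.e. $\psi\in\mathcal V_s\otimes V$. Conversely, let $\psi\in\mathcal V_s\otimes V$ with $\alpha_s(S)\psi=-\psi$ and $f=\psi|_{\mathbb R_{>0}}$. Then $\psi=-\alpha_s(S)f$ on $\mathbb R_{<0}$, so $\psi$ is the smooth extension attached to $f$.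

**Step 2: the equation for $U$ encodes $\mathcal L_{s,\chi}f=f$.** Let $f,\psi$ be as in Step 1. Since $g_k=SU^{-k}$, and since $U^k(-\infty,0)\subset(0,\infty)$ for $1\le k\le q-1$, the values on $(-\infty,0)$ of $\alpha_s(U^{-k})\psi$ involve only $f$. Hence on $(0,\infty)$
$$\mathcal L_{s,\chi}f=\alpha_s(S)\Big[\sum_{k=1}^{q-1}\alpha_s(U^{-k})\psi\Big].$$
Apply $\alpha_s(S)$: the equation $\mathcal L_{s,\chi}f=f$ is equivalent to $\sum_{k=1}^{q-1}\alpha_s(U^{-k})\psi=\alpha_s(S)f=-\psi$ on $(-\infty,0)$. As $U^q=1$, this says that $\Psi=\sum_{k=0}^{q-1}\alpha_s(U^k)\psi$ vanishes on $(-\infty,0)$. Since $\alpha_s(U)\Psi=\Psi$, it is equivalent that $\Psi$ vanishes on $\bigcup_kU^k(-\infty,0)$, which is dense by (2.2). By continuity it is equivalent that $\Psi=0$.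

The two steps show that restriction and extension are mutually inverse. $\square$

This also explains Test 2 for every $q$: if $\chi(T)v=v$, then $\psi=v-\alpha_s(S)v$ is anti-invariant under $S$, and $S=U^{-1}T$ gives $\alpha_s(S)v=\alpha_s(U^{-1})v$, so that $\sum_k\alpha_s(U^k)\psi$ telescopes to $0$ (off finitely many points).

## 4. Averaging a density over $\Gamma$ gives zero

We need a map from $\mathrm{FE}$ back to cusp forms. Cusp forms are functions on $\mathbb H$, so we first write $\psi$ as a superposition of the functions $R(\cdot,z)^s$.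

**Definition 6.** $\mathcal S$ is the space of continuous $\varphi:\mathbb H\to\mathbb C$ with $\varphi=O(e^{-Nd(z,i)})$ for all $N$, and $\mathcal S_V=\mathcal S\otimes V$. For $\varphi\in\mathcal S$ (or, componentwise, $\mathcal S_V$) put
$$\rho(\varphi)(t)=\int_{\mathbb H}\varphi(z)R(t,z)^s\,d\mu(z).$$
$\Gamma$ acts on $V$-valued functions by $(\gamma\varphi)(z)=\chi(\gamma)\varphi(\gamma^{-1}z)$; it preserves $\mathcal S_V$ because $d(\gamma^{-1}z,i)\ge d(z,i)-d(i,\gamma i)$. Equations $D_s\eta=\varphi$ are meant in the sense of distributions: $\int\eta\,D_sg\,d\mu=\int\varphi g\,d\mu$ for all $g\in C_c^\infty(\mathbb H)$. $D_s$ commutes with the action.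

**Basic properties of $R$.** With $g=\begin{pmatrix}0&1\\-1&t\end{pmatrix}\in\mathrm{SL}_2(\mathbb R)$ we have $gz=1/(t-z)$, so $R(t,z)=\operatorname{Im}gz$. Since $D_sy^s=0$, $|\nabla y^s|=|s|y^\sigma$, and $\log y$ is $1$-Lipschitz for $d$,
$$D_sR(t,\cdot)^s=0,\qquad|\nabla R^s|=|s|R^\sigma,\qquad e^{-d(z,i)}\le\frac{R(t,z)}{R(t,i)}\le e^{d(z,i)}.\tag{4.1}$$
So $\rho(\varphi)$ converges absolutely ($d\mu=\sinh r\,dr\,d\vartheta$ in polar coordinates about $i$). If $\gamma^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, then $\operatorname{Im}\gamma^{-1}w=\frac{\operatorname{Im}w}{|cw+d|^2}$ and $|\gamma^{-1}t-\gamma^{-1}w|^2=\frac{|t-w|^2}{(ct+d)^2|cw+d|^2}$, hence $R(\gamma^{-1}t,\gamma^{-1}w)=(ct+d)^2R(t,w)$. With $w=\gamma z$ this reads $\tau_s(\gamma)R(\cdot,z)^s=R(\cdot,\gamma z)^s$. Substituting in the integral,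
$$\rho(\gamma\varphi)=\alpha_s(\gamma)\rho(\varphi).\tag{4.2}$$

**The first attempt.** Let $\psi\in\mathrm{FE}$. Suppose we can write $\psi=\rho(\varphi_1)$ with $\varphi_1\in\mathcal S_V$ (Lemma 2 below). Put $\varphi=\frac12(\varphi_1-S\varphi_1)$. Then by (4.2)
$$S\varphi=-\varphi,\qquad\rho(\varphi)=\tfrac12\big(\psi-\alpha_s(S)\psi\big)=\psi.\tag{4.3}$$
To make something automorphic out of $\varphi$ one averages: $\sum_{\gamma\in\Gamma}\gamma\varphi$. But replacing $\gamma$ by $\gamma S$ in half of the sum,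
$$\sum_{\gamma\in\Gamma}\gamma\varphi=\tfrac12\sum_{\gamma\in\Gamma}\gamma(\varphi+S\varphi)=0.\tag{4.4}$$
The average forgets $\psi$ entirely. One might then solve $D_s\eta=\varphi$ first and average $\eta$; by (4.4) that average would satisfy $D_su=0$. This stops at a precise point too: if $\eta\in\mathcal S_V$ and $D_s\eta=\varphi$, then $\rho(\varphi)=0$ (Lemma 7, an integration by parts). So $D_s\eta=\varphi$ has no rapidly decaying solution unless $\psi=0$.

**The way past it.** Use the second equation. The density $\varphi_U=\sum_{k=0}^{q-1}U^k\varphi$ satisfies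
$$\rho(\varphi_U)=\sum_{k=0}^{q-1}\alpha_s(U^k)\psi=0,$$
so the obstruction disappears for $\varphi_U$. If $\rho(\varphi_U)=0$ is also sufficient (Lemma 6), there is a rapidly decaying $\eta$ with $D_s\eta=\varphi_U$ and $U\eta=\eta$, and
$$u=\sum_{\gamma\in\Gamma/\langle U\rangle}\gamma\eta\qquad\text{has}\qquad D_su=\sum_{\gamma\in\Gamma}\gamma\varphi=0.$$
The equation for $U$ is the solvability condition, and the equation for $S$ makes $D_su$ vanish. Rapid decay of $\eta$ is needed: the Green kernel alone gives decay $e^{-\hat\sigma r}$ with $\hat\sigma=\max(\sigma,1-\sigma)$, which is below $1$ in the strip, while the comparison integral for orbit sums, $\int e^{-a\,d(z,i)}d\mu=2\pi\int_0^\infty e^{-ar}\sinh r\,dr$, converges only for $a>1$.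

Call the resulting map $E:\mathrm{FE}\to\mathrm{Cusp}$, and let $\Pi(u)(t)=\int_0^{i\infty}[u,R(t,\cdot)^s]$. We shall show that $\Pi$ maps $\mathrm{Cusp}$ to $\mathrm{FE}$, that $E\circ\Pi=\frac1{2i}\mathrm{id}$, and that $E$ is injective. These three facts make $\Pi$ an isomorphism.

## 5. Fourier coefficients of $\rho$, and its surjectivity

**Disc coordinates.** Let $w=\frac{z-i}{z+i}$, $\zeta=\frac{t-i}{t+i}$, $r=d(z,i)$, so $|w|=\tanh(r/2)$ and $w=|w|e^{i\vartheta}$. From $1-|w|^2=\frac{4y}{|z+i|^2}$ and $\zeta-w=\frac{2i(t-z)}{(t+i)(z+i)}$ we get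
$$(1+t^2)R(t,z)=P(w,\zeta):=\frac{1-|w|^2}{|\zeta-w|^2}.\tag{5.1}$$
Hence $(1+t^2)^s\rho(\varphi)(t)=\rho_s^\sharp(\varphi)(\zeta):=\int\varphi\,P(w,\zeta)^s\,d\mu$. Since $|\zeta-w|\ge1-|w|=\frac2{e^r+1}\ge e^{-r}$, each derivative of $P^s$ in $\arg\zeta$ is $O(e^{Cr})$, with $C$ depending on its order. So $\rho_s^\sharp(\varphi)$ is smooth on the unit circle $\mathbb T$, and $\rho(\mathcal S)\subset\mathcal V_s$.

**Fourier coefficients.** Write $\varphi_n(r)=\frac1{2\pi}\int_0^{2\pi}\varphi\,e^{-in\vartheta}d\vartheta$, $(s)_n=s(s+1)\cdots(s+n-1)$, and $F(a,b;c;x)=\sum_j\frac{(a)_j(b)_j}{(c)_jj!}x^j$ (continued analytically to $x<0$). With $|\zeta-w|^2=(1-w\bar\zeta)(1-\bar w\zeta)$,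
$$P^s=(1-|w|^2)^s\sum_{j,l\ge0}\frac{(s)_j}{j!}\frac{(s)_l}{l!}w^j\bar w^l\zeta^{l-j}.$$
For $n\ge0$ the coefficient of $\zeta^n$ collects $l=j+n$. Since $\frac{(s)_{j+n}}{(j+n)!}=\frac{(s)_n}{n!}\frac{(s+n)_j}{(n+1)_j}$, it is $\frac{(s)_n}{n!}\bar w^n(1-|w|^2)^sF(s,s+n;n+1;|w|^2)$; for $\zeta^{-n}$ replace $\bar w^n$ by $w^n$. Integrating against $\varphi$ (Fubini), the coefficient of $\zeta^n$ in $\rho_s^\sharp(\varphi)$ is
$$2\pi\int_0^\infty\varphi_n\Phi_n\sinh r\,dr,\qquad\Phi_{-n}=\Phi_n,\tag{5.2}$$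
and for $n\ge0$, by Pfaff's transformation $F(a,b;c;x)=(1-x)^{-a}F(a,c-b;c;\frac x{x-1})$ with $x=\tanh^2\frac r2$,
$$\Phi_n=\frac{(s)_n}{n!}\tanh^n\!\big(\tfrac r2\big)\,F(s,1-s;n+1;-X),\qquad X=\sinh^2\tfrac r2.\tag{5.3}$$
Here the integers $s\le0$ are noticed: $(s)_n\ne0$ for all $n\ge0$ exactly because $s\notin\mathbb Z_{\le0}$. Note also that $\Phi_n/(s)_n$ is symmetric under $s\leftrightarrow1-s$.

*Example.* If $\varphi$ is radial about $i$, only $n=0$ survives, and $\rho(\varphi)(t)=c\,(1+t^2)^{-s}$ with $c=2\pi\int_0^\infty\varphi\,\Phi_0\sinh r\,dr$.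

**Lemma 2.** $\rho:\mathcal S\to\mathcal V_s$ is surjective.

*Proof.* We must realize prescribed, rapidly decreasing Fourier coefficients $a_n$. For each $n$ we look for a radius, growing only like $\log n$, at which $|\Phi_n|$ is at least a power of $1/n$.

**Step 1: show that $F(s,1-s;n+1;-X)$ is close to $1$ for $X\le\varepsilon n$.** Choose $b\in\{s,1-s\}$ with $\beta=\operatorname{Re}b>0$. For $n+1>\beta$, Euler's integral gives
$$F(s,1-s;n+1;-X)=\frac{\Gamma(n+1)}{\Gamma(b)\Gamma(n+1-b)}\int_0^1x^{b-1}(1-x)^{n-b}(1+Xx)^{b-1}dx,$$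
and with $(1+Xx)^{b-1}$ replaced by $1$ the right side is $1$. For $y\ge0$,
$$|(1+y)^{b-1}-1|\le|b-1|\int_0^y(1+x)^{\beta-2}dx\le|b-1|\,y(1+y)^\beta.$$
Let $0\le X\le\varepsilon n$ with $\varepsilon\le1$ and put $y=Xx\le\varepsilon nx$. Then $y(1+y)^\beta\le\varepsilon nx\cdot2^\beta(1+(nx)^\beta)$, so
$$|F-1|\le\Big|\frac{\Gamma(n+1)}{\Gamma(b)\Gamma(n+1-b)}\Big|\,|b-1|\,\varepsilon n\int_0^1x^\beta(1-x)^{n-\beta}2^\beta\big(1+(nx)^\beta\big)dx\le C_s\,\varepsilon\qquad(n\ge n_0\ge1).$$
Indeed the Gamma quotient is $O(n^\beta)$, and both $\int_0^1x^\beta(1-x)^{n-\beta}dx=\mathrm B(\beta+1,n-\beta+1)$ and $n^\beta\int_0^1x^{2\beta}(1-x)^{n-\beta}dx=n^\beta\mathrm B(2\beta+1,n-\beta+1)$ are $O(n^{-\beta-1})$. Fix $\varepsilon\le1$ with $C_s\varepsilon\le\frac12$; then $|F|\ge\frac12$.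

**Step 2: bound $\Phi_n$ from below on $X\in[\varepsilon n/2,\varepsilon n]$.** There $\tanh^n\frac r2=(1+1/X)^{-n/2}\ge e^{-n/(2X)}\ge e^{-1/\varepsilon}$. Also $\big|\frac{(s)_n}{n!}\big|=\big|\frac{\Gamma(s+n)}{\Gamma(s)n!}\big|\ge cn^{\sigma-1}$ for large $n$ (and for all $n\ge n_0$, with a smaller $c>0$, since no $(s)_n$ is zero). So $|\Phi_n|\ge c'n^{-M}$ for $n\ge n_0$, with fixed $M\ge0$, $c'>0$.

**Step 3: choose radial profiles $b_n$ with $2\pi\int b_n\Phi_n\sinh r\,dr=1$.** Note $\sinh r\,dr=2\,dX$. For $n\ge n_0$ let $\theta_n\ge0$ be the continuous tent function of $X$ supported on $[\varepsilon n/2,\varepsilon n]$ with height $\frac2{\varepsilon n}$; then $\int\theta_n\sinh r\,dr=2\cdot\frac12\cdot\frac{\varepsilon n}2\cdot\frac2{\varepsilon n}=1$. Put $b_n=b_{-n}=\theta_n/(2\pi\Phi_n)$. Then $|b_n|\le Cn^M$, and $e^r\le2\cosh r=2+4X\le Cn$ on $\operatorname{supp}b_n$. For $0\le n<n_0$, $\Phi_n$ is nonzero for small $r>0$, because there $F$ is close to $1$ and $(s)_n\ne0$.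 So we may choose a continuous $b_n=b_{-n}$ with compact support in $(0,\infty)$ and the same normalization.

**Step 4: assemble.** Let $A=\sum a_n\zeta^n\in C^\infty(\mathbb T)$, so $a_n=O(|n|^{-K})$ for all $K$. Put $\varphi=\sum_na_nb_n(r)e^{in\vartheta}$. All $b_n$ vanish for $r$ below a common positive bound, the series converges uniformly, and
$$e^{Nr}|\varphi|\le C_N\sum_n|a_n|(1+|n|)^{M+N}<\infty.$$
So $\varphi\in\mathcal S$, $\varphi_n=a_nb_n$, and by (5.2) $\rho_s^\sharp(\varphi)$ has Fourier coefficients $a_n$, i.e. $\rho_s^\sharp(\varphi)=A$. $\square$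

## 6. A Green kernel for $D_s$ by an explicit integral

To solve $D_s\eta=\varphi$ we need a fundamental solution whose behavior at infinity can be read off. Let $\hat s\in\{s,1-s\}$ with $\hat\sigma=\operatorname{Re}\hat s\ge\frac12$; note $D_{\hat s}=D_s$. For $v>0$ put
$$G(v)=\frac1{4\pi}\int_0^1(\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s}d\xi,\qquad\mathcal G(z,z')=G\big(\sinh^2\tfrac{d(z,z')}2\big).$$

**Lemma 3** (valid for all $s\in\mathbb C$). (a) $D_s\mathcal G(\cdot,z')=0$ off $z'$. (b) $|G(v)|\le Cv^{-\hat\sigma}$; $vG'(v)\to-\frac1{4\pi}$ as $v\to0$; $G(v)=O(1+|\log v|)$ for $v\le1$. (c) $\int\mathcal G(z,z')D_sg(z)\,d\mu(z)=g(z')$ for $g\in C_c^\infty(\mathbb H)$.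

*Proof.* **Step 1: the differential equation.** With $d=d(z,z')$, $v=\sinh^2\frac d2$ we have $(dv/dd)^2=\frac14\sinh^2d=v(1+v)$ and $d^2v/dd^2=\frac12\cosh d=\frac12(1+2v)$. So
$$-\Delta\mathcal G=(\partial_d^2+\coth d\,\partial_d)\mathcal G=v(1+v)G''+(1+2v)G'.$$
We claim
$$\Big[v(1+v)\partial_v^2+(1+2v)\partial_v+\hat s(1-\hat s)\Big](\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s}=\hat s\,\partial_\xi\Big[(\xi(1-\xi))^{\hat s}(\xi+v)^{-\hat s-1}\Big].$$
Divide by $\hat s(\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s-2}$. The left side becomes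
$$(\hat s+1)v(1+v)-(1+2v)(\xi+v)+(1-\hat s)(\xi+v)^2=\hat s(v-\xi^2-2\xi v)+\xi^2-\xi,$$
and the right side becomes $\hat s(1-2\xi)(\xi+v)-(\hat s+1)\xi(1-\xi)$, which is the same. Integrating over $\xi\in(0,1)$, the right side gives $0$ since $\operatorname{Re}\hat s>0$. This is (a).

**Step 2: size of $G$.** The first bound is $|(\xi+v)^{-\hat s}|\le v^{-\hat\sigma}$. For $G'$, substitute $\xi=vy$ on $\xi\le\frac12$; the part $\xi\ge\frac12$ of the integral for $G'$ is bounded. So
$$vG'(v)=-\frac{\hat s}{4\pi}\Big(\int_0^{1/(2v)}y^{\hat s-1}(1+y)^{-\hat s-1}(1-vy)^{\hat s-1}dy+O(v)\Big)\longrightarrow-\frac{\hat s}{4\pi}\mathrm B(\hat s,1)=-\frac1{4\pi}$$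
by dominated convergence, since $|(1-vy)^{\hat s-1}|\le2$ for $vy\le\frac12$. Integrating $G'=O(1/v)$ gives $G=O(1+|\log v|)$ for $v\le1$.

**Step 3: Green's formula.** By (a), for $g\in C_c^\infty(\mathbb H)$,
$$\int_{d(z,z')>\delta}\mathcal G\,D_sg\,d\mu=\int_{d(z,z')=\delta}\big(\mathcal G\,\partial_dg-g\,\partial_d\mathcal G\big).$$
The circle has length $2\pi\sinh\delta$ and $\mathcal G=O(1+|\log\delta|)$ on it, so the first term tends to $0$. With $v=\sinh^2\frac\delta2$, $-2\pi\sinh\delta\cdot G'(v)\cdot\frac12\sinh\delta=-4\pi v(1+v)G'(v)\to1$. Letting $\delta\to0$ gives (c). $\square$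

**Lemma 4 (gradient estimate, all $s\in\mathbb C$).** If $D_su=0$ near the closure of $B(z_0,1)$, then $|\nabla u(z_0)|\le C\sup_{B(z_0,1)}|u|$ with $C$ depending only on $s$.

*Proof.* Let $c$ be a smooth radial cutoff about $z_0$, equal to $1$ for $d\le\frac12$ and supported in $d<1$. Then $D_s(cu)=u\Delta c-2\langle\nabla c,\nabla u\rangle$. Apply Lemma 3(c) to $cu$ at a point $z'$ with $d(z',z_0)<\frac14$ and integrate the last term by parts, $-2\int\mathcal G\langle\nabla c,\nabla u\rangle=2\int u\operatorname{div}(\mathcal G\nabla c)=2\int u\big(\langle\nabla\mathcal G,\nabla c\rangle-\mathcal G\Delta c\big)$: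
$$u(z')=\int u\,\big(2\langle\nabla\mathcal G(\cdot,z'),\nabla c\rangle-\mathcal G(\cdot,z')\Delta c\big)\,d\mu.$$
The integration is over $\frac12\le d(z,z_0)\le1$, where $\mathcal G(\cdot,z')$ is smooth in both variables. Differentiate in $z'$ at $z_0$. By isometry invariance the constant does not depend on $z_0$. $\square$

## 7. Rapidly decaying solutions of $D_s\eta=\varphi$

In polar coordinates about $i$, $D_s(f(r)e^{in\vartheta})=(L_nf)e^{in\vartheta}$ with $L_nf=-f''-\coth r\,f'+\big(\frac{n^2}{\sinh^2r}-s(1-s)\big)f$. Put $\kappa=\hat s-\frac12$, $k=\operatorname{Re}\kappa=\hat\sigma-\frac12\ge0$. For $g=(\sinh r)^{1/2}f$, the equation $L_nf=p$ becomes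
$$g''-\Big(\kappa^2+\frac{n^2-\frac14}{\sinh^2r}\Big)g=-(\sinh r)^{1/2}p,\tag{7.1}$$
because $(\sinh r)^{1/2}(f''+\coth r\,f')=g''-\big(\frac14-\frac1{4\sinh^2r}\big)g$ and $\frac14-s(1-s)=\kappa^2$. "Homogeneous solution" means a solution $g$ of (7.1) with $p=0$. "Rapid decay" means $O(e^{-Nr})$ for all $N$.

**Lemma 5.** (i) On $[1,\infty)$ every homogeneous solution satisfies $g,g'=O((1+r)e^{kr})$. (ii) A homogeneous solution on $(0,\infty)$ that is $O(e^{-(k+1)r})$ as $r\to\infty$ vanishes. (iii) If $L_nf=p$ on $(0,\infty)$ with $p$ continuous and rapidly decaying, $f\in C^2$, and $f=O(e^{-(\hat\sigma+1)r})$, then $f$ decays rapidly.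

*Proof.* (i) Let $Q=\frac{n^2-1/4}{\sinh^2r}=O(e^{-2r})$ on $[1,\infty)$. Variation of constants gives $g(r)=g_h(r)+\int_1^r\frac{\sinh\kappa(r-x)}\kappa Q(x)g(x)dx$ (kernel read as $r-x$ if $\kappa=0$), where $g_h''=\kappa^2g_h$ has the same data at $1$, so $g_h,g_h'=O((1+r)e^{kr})$. Since $\frac{\sinh\kappa y}\kappa=\int_0^y\cosh\kappa x\,dx$, the kernel is at most $(r-x)e^{k(r-x)}$. For $h=|g|e^{-kr}/(1+r)$ we get $h(r)\le C+\int_1^r(1+x)|Q(x)|h(x)dx$, and Gronwall's inequality bounds $h$. Differentiating the integral equation, $g'=g_h'+\int_1^r\cosh\kappa(r-x)\,Qg\,dx=O((1+r)e^{kr})$.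

(ii) Let $g_0=O(e^{-(k+1)r})$ be homogeneous. Then $g_0''=O(e^{-(k+1)r})$, so $g_0'$ has a limit at infinity, which is $0$ because $g_0\to0$; hence $g_0'=-\int_r^\infty g_0''=O(e^{-(k+1)r})$. By (i) the Wronskian of $g_0$ with any homogeneous solution is $O((1+r)e^{-r})$. It is constant, so it is $0$ for every homogeneous solution, and $g_0=0$.

(iii) Let $g_1,g_2$ be homogeneous with $g_1g_2'-g_1'g_2=1$, and put
$$g^*(r)=\int_r^\infty\big(g_1(x)g_2(r)-g_1(r)g_2(x)\big)(\sinh x)^{1/2}p(x)\,dx.$$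
The bracket and its $r$-derivative are $0$ and $1$ at $x=r$, so $g^*$ solves (7.1). By (i) it decays rapidly. Now $g=(\sinh r)^{1/2}f=O(e^{r/2-(\hat\sigma+1)r})=O(e^{-(k+1)r})$. So $g-g^*$ is homogeneous and $O(e^{-(k+1)r})$, hence $0$ by (ii). $\square$

**Lemma 6.** If $\varphi\in\mathcal S$ and $\rho(\varphi)=0$, there is a unique $\eta\in\mathcal S$ with $D_s\eta=\varphi$.

*Proof.* **Step 1: pass to $\hat s$.** The factor multiplying $(s)_n/n!$ in (5.3) is symmetric under $s\leftrightarrow1-s$, and $(s)_n\ne0$. So $\rho_s^\sharp(\varphi)=0$ forces $\int_0^\infty\varphi_n\tanh^{|n|}(\frac r2)F(s,1-s;|n|+1;-X)\sinh r\,dr=0$ for all $n$, and therefore $\rho_{\hat s}^\sharp(\varphi)=0$.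

**Step 2: the equation for Fourier coefficients.** Let $\eta$ be continuous with $D_s\eta=\varphi$. Testing against $g(r)e^{-in\vartheta}$, $g\in C_c^\infty(0,\infty)$, we get $\int\eta_n\,(L_ng)\sinh r\,dr=\int\varphi_n\,g\sinh r\,dr$. Since $L_n$ is symmetric for $\sinh r\,dr$, $\eta_n$ is a distribution solution of $L_n\eta_n=\varphi_n$ on $(0,\infty)$, a linear ODE with smooth coefficients and continuous right side. So $\eta_n\in C^2(0,\infty)$ solves it classically.

**Step 3: uniqueness.** If $\eta\in\mathcal S$ and $D_s\eta=0$, then $(\sinh r)^{1/2}\eta_n$ is a rapidly decaying homogeneous solution, so $\eta_n=0$ by Lemma 5(ii), for every $n$. Hence $\eta=0$.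

**Step 4: a continuous solution.** Put $\eta(z')=\int\mathcal G(z,z')\varphi(z)\,d\mu(z)$. We have
$$\sup_{z'}\int|\mathcal G(z,z')|e^{-2d(z,i)}d\mu(z)<\infty,\tag{7.2}$$
since $\mathcal G$ is uniformly integrable over $\{d(z,z')\le1\}$ and bounded elsewhere, and $e^{-2d(z,i)}$ is bounded and integrable. So the integral converges. The part over $d(z,z')\le\delta$ is uniformly small as $\delta\to0$; cutting it off continuously leaves a function that is continuous by dominated convergence. So $\eta$ is continuous. By (7.2), Fubini and Lemma 3(c), $\int\eta D_sg\,d\mu=\int\varphi g\,d\mu$ for $g\in C_c^\infty(\mathbb H)$, i.e. $D_s\eta=\varphi$. It remains to prove that $\eta\in\mathcal S$.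

**Step 5: an expansion of $\eta$ at infinity.** Let $w,w'$ be the disc coordinates of $z,z'$ and
$$Z=\cosh^2\frac{d(z,z')}2=\frac{|1-\bar ww'|^2}{(1-|w|^2)(1-|w'|^2)}.$$
Substituting $\xi\to1-\xi$ in $G$ gives $\mathcal G=Z^{-\hat s}H(1/Z)$, where $H(v)=\frac1{4\pi}\int_0^1(\xi(1-\xi))^{\hat s-1}(1-\xi v)^{-\hat s}d\xi$ is analytic in $|v|<1$. Write $w'=(1-\tau)\zeta$ with $|\zeta|=1$ and $r'=d(z',i)$, so $\tau=\frac2{e^{r'}+1}$; in particular $e^{-r'}\le\tau\le2e^{-r'}$. Fix $N\ge1$ and let $r=d(z,i)$.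

*The region $r>r'/4$.* By (7.2) it contributes at most $C\sup_{r>r'/4}|\varphi|e^{2r}=O(e^{-Mr'})$ for every $M$.

*The region $r\le r'/4$, $r'$ large.* Here $d(z,z')\ge r'-r\ge\frac34r'$, so $1/Z\le4e^{-d(z,z')}\le4e^{-3r'/4}\le\frac12$ and $1/Z\le4e^{r-r'}\le4\tau e^r$. Taylor expansion of $H$ at $0$ to order $N$ leaves a remainder $O(|Z^{-\hat s-N}|)=O(\tau^{\hat\sigma+N}e^{Cr})$ in $\mathcal G$, and the terms are multiples, for $0\le j<N$, of
$$Z^{-\hat s-j}=\tau^{\hat s+j}(2-\tau)^{\hat s+j}(1-|w|^2)^{\hat s+j}\big[(1-(1-\tau)\bar w\zeta)(1-(1-\tau)w\bar\zeta)\big]^{-\hat s-j}.$$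
Expand $(2-\tau)^{\hat s+j}[\cdots]^{-\hat s-j}$ in $\tau$ at $0$. The factors $1-(1-\tau)\bar w\zeta$ and its conjugate have positive real part, modulus between $1-|w|\ge e^{-r}$ and $2$, and $\tau$-derivative of modulus at most $1$. So all $\tau$-derivatives up to order $N$ are $O(e^{C_Nr})$, uniformly for $0\le\tau\le\frac12$. Collecting powers of $\tau$,
$$\mathcal G=\sum_{j<N}\tau^{\hat s+j}Q_j(w,\zeta)+O(\tau^{\hat\sigma+N}e^{C_Nr}),$$
with $Q_j$ continuous and $O(e^{C_Nr})$, and $Q_0=2^{\hat s}H(0)P(w,\zeta)^{\hat s}$.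

Integrate against $\varphi$. Extending the $Q_j$-integrals from $r\le r'/4$ to all of $\mathbb H$ costs $O(e^{-Mr'})$ for every $M$. So, uniformly in $\zeta$,
$$\eta\big((1-\tau)\zeta\big)=\sum_{j<N}\tau^{\hat s+j}A_j(\zeta)+O(\tau^{\hat\sigma+N}),\qquad A_j(\zeta)=\int Q_j\varphi\,d\mu\ \text{ continuous},\tag{7.3}$$
and $A_0=2^{\hat s}H(0)\,\rho_{\hat s}^\sharp(\varphi)=0$ by Step 1.

**Step 6: the vanishing of $A_0$ forces the vanishing of every $A_j$.** With $N=1$, (7.3) gives $\eta=O(\tau^{\hat\sigma+1})=O(e^{-(\hat\sigma+1)r'})$. So $\eta_n=O(e^{-(\hat\sigma+1)r'})$, and $L_n\eta_n=\varphi_n$ with $\varphi_n$ rapidly decaying, so $\eta_n$ decays rapidly by Lemma 5(iii). On the other hand, (7.3) gives $\eta_n=\sum_{j<N}\tau^{\hat s+j}A_{j,n}+O(\tau^{\hat\sigma+N})$, where $A_{j,n}$ is the $n$-th Fourier coefficient of $A_j$. A first nonzero $A_{j,n}$ would contradict rapid decay, since $|\tau^{\hat s+j}|=\tau^{\hat\sigma+j}$. So all $A_{j,n}$ vanish, all continuous functions $A_j$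 vanish, and $\eta=O(\tau^{\hat\sigma+N})$. As $N$ was arbitrary, $\eta\in\mathcal S$. $\square$

**Lemma 7.** If $\xi,\varphi\in\mathcal S$ and $D_s\xi=\varphi$, then $\rho(\varphi)=0$.

*Proof.* Let $c_m(z)=c(d(z,i)-m)$, $m\ge1$, with $c$ smooth, $c=1$ on $(-\infty,0]$, $c=0$ on $[1,\infty)$. Then $|\nabla c_m|,|\Delta c_m|\le C$. Let $v=R(t,\cdot)^s$. By (4.1), $D_s(c_mv)=v\Delta c_m-2\langle\nabla c_m,\nabla v\rangle$ is $O(e^{|\sigma|r})$ and supported in $m\le r\le m+1$, a region of area $O(e^m)$. Hence $\int\varphi c_mv\,d\mu=\int\xi D_s(c_mv)\,d\mu\to0$ as $m\to\infty$, while the left side tends to $\rho(\varphi)(t)$. $\square$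

Lemmas 2, 6, 7 are applied to $V$-valued functions componentwise. Together, Lemmas 6 and 7 say that for $\varphi\in\mathcal S_V$ the equation $D_s\eta=\varphi$ is solvable in $\mathcal S_V$ if and only if $\rho(\varphi)=0$.

## 8. Orbit sums and one half of the group

**(8.1)** $\sup_z\sum_{\gamma\in\Gamma}e^{-2d(z,\gamma o)}<\infty$. The map $\gamma\mapsto\gamma o$ is finite-to-one, and for small $\delta$ the balls $B(p,\delta)$, $p\in\Gamma o$, are disjoint. On $B(p,\delta)$, $e^{-2d(z,p)}\le e^{2\delta}e^{-2d(z,w)}$. So the sum is at most $C\int e^{-2d(z,w)}d\mu(w)<\infty$, which does not depend on $z$.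

**(8.2)** For $\varphi\in\mathcal S_V$ and every $N$,
$$|(\gamma\varphi)(z)|\le C_N\,e^{B\,d(o,z)}e^{-(N-B)d(z,\gamma o)}.$$
Indeed $|\varphi(\gamma^{-1}z)|\le C_Ne^{-Nd(\gamma^{-1}z,i)}\le C_N'e^{-Nd(z,\gamma o)}$, and (G) with $d(i,\gamma i)\le d(o,\gamma o)+2d(i,o)$ and $d(o,\gamma o)\le d(o,z)+d(z,\gamma o)$ bounds $\|\chi(\gamma)\|$. Choosing $N-B\ge3$ and using (8.1), sums $\sum\gamma\varphi$ over subsets of $\Gamma$ converge absolutely and locally uniformly: the terms with $d(z,\gamma o)\ge\varrho$ add up to $O(e^{-\varrho})$, locally uniformly in $z$. Hence $D_s$ may be applied termwise in the sense of distributions.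

**(8.3) Half of the group.** Let $\widetilde A\subset\Gamma$ be the set of elements whose reduced word in $\langle S\rangle*\langle U\rangle$ is empty or begins with a nontrivial power of $U$. For example $1,U,U^2SU,US\in\widetilde A$, while $S,SU\notin\widetilde A$. Then:

(a) $\widetilde AU=\widetilde A$ and $S\widetilde A=\Gamma\smallsetminus\widetilde A$;

(b) $1\in\widetilde A$, and $\gamma\mapsto\gamma S$ is a fixed-point-free involution of $\widetilde A\smallsetminus\{1\}$;

(c) $\operatorname{Re}\gamma o>0$ for $\gamma\in\widetilde A$ and $\operatorname{Re}\gamma o<0$ for $\gamma\notin\widetilde A$.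

For (a): right multiplication by $U$ changes only the last syllable, and powers of $U$ stay powers of $U$. For (b): right multiplication by $S$ appends or cancels a final $S$, which is never the first syllable of a nonempty word beginning with a power of $U$. For (c), use induction on the word length. If $\gamma\in\langle U\rangle$ then $\gamma o=o$ and $\operatorname{Re}o=\cos(\pi/q)>0$. Otherwise $\gamma=U^kS\gamma'$ with $1\le k\le q-1$ and $\gamma'\in\widetilde A$ shorter; then $\operatorname{Re}\gamma'o>0$, so $\operatorname{Re}S\gamma'o<0$, and (2.2) gives $\operatorname{Re}\gamma o>0$. If $\gamma\notin\widetilde A$ then $\gamma=S\gamma'$ with $\gamma'\in\widetilde A$, and $\operatorname{Re}\gamma o<0$.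

**(8.4)** If $\operatorname{Re}z\le0$ and $\gamma\in\widetilde A$, or $\operatorname{Re}z\ge0$ and $\gamma\notin\widetilde A$, then $d(z,\gamma o)\ge d(z,i)$. By (8.3)(c) the geodesic from $z$ to $p=\gamma o$ meets $i\mathbb R_{>0}$ at some $iy$. By (2.1) both $p$ and $Sp$ have height at most $1$, so $d(iy,p)\ge\log(y/\operatorname{Im}p)\ge\log y$ and $d(iy,p)=d(i/y,Sp)\ge-\log y$. Hence $d(z,i)\le d(z,iy)+|\log y|\le d(z,iy)+d(iy,p)=d(z,p)$.

## 9. The integral of a cusp form satisfies both equations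

Let $u\in\mathrm{Cusp}$, $I=i\mathbb R_{>0}$, and $\Pi(u)(t)=\int_0^{i\infty}[u,R(t,\cdot)^s]$ along $I$, $t\in\mathbb R$. The plan is to exhibit explicit densities: $\varphi_0$ with $\rho(\varphi_0)=2i\,\Pi(u)$ and $\eta_0$ with $D_s\eta_0=\sum_kU^k\varphi_0$. Since $|u_z|\le y^{-1}|\nabla u|$, along any curve
$$\big|[u,v]\big|\le\big(|\nabla u||v|+|u||\nabla v|\big)\,d\ell,\qquad d\ell=\text{hyperbolic length}.\tag{9.1}$$

**Step 1: decay of $u$ near the imaginary axis, so that everything converges.** For $0\le\tau<1$ let $N_\tau=\{|x|\le\tau|z|\}$. The distance from $z$ to $I$ is given by $\cosh d(z,I)=|z|/y$, so $N_\tau=\{d(z,I)\le c_\tau\}$. We claim $|u(z)|,|\nabla u(z)|=O(e^{-Nd(z,i)})$ on $N_\tau$ for all $N$. Let $|z|\ge1$, $z\in N_\tau$. Then $\operatorname{Im}z\ge c|z|$, $d(z,i)\le\log|z|+C$, and $|u(z)|\le\|\chi(T^n)\|\sup_{0\le x\le\lambda}|u(x+i\operatorname{Im}z)|$ for some $|n|\le C(1+|z|)$. Since $\cosh d(i,T^ni)=1+n^2\lambda^2/2$, (G) gives $\|\chi(T^n)\|\le C(1+|n|)^{2B}$.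 So rapid decay at the cusp gives the bound for $u$. For $|z|\le1$ use $u(z)=\chi(S)u(Sz)$; $S$ preserves $N_\tau$ and $d(\cdot,i)$. If $z\in N_\tau$, then $B(z,1)$ lies in a larger cone, and Lemma 4 gives the bound for $\nabla u$. By (4.1) and (9.1), $\Pi(u)(t)$ converges for every $t\in\mathbb R$.

**Step 2: tile $\mathbb H$ by ideal $q$-gons.** Translating the left half of $\hat{\mathcal F}$ by $T$ shows that $\mathcal F_0=\{0\le x\le\lambda,\ |z|\ge1,\ |z-\lambda|\ge1\}$ is a locally finite fundamental domain (for $0\le x\le\lambda/2$, $|z|\ge1$ implies $|z-\lambda|\ge1$, and symmetrically). Let $\mathcal Q=\bigcap_kU^k\{\operatorname{Re}z>0\}$; by (2.2) it is the open ideal $q$-gon with vertices $U^k\infty$ and edges $U^kI$. The perpendicular from $o$ to $I$ is the unit-circle arc from $o$ to $i$. Apply $U$: the perpendicular from $o$ to $UI=\{\operatorname{Re}z=\lambda\}$ is the arc of $|z-\lambda|=1$ from $o$ to $Ui=\lambda+i$. So the $q$ perpendiculars from $o$ to the edges cut $\overline{\mathcal Q}$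 into the pieces $U^k\mathcal F_0$. Since the $\gamma\mathcal F_0$ tile, the sets $\gamma\mathcal Q$, $\gamma\in\Gamma/\langle U\rangle$, tile $\mathbb H$ up to null sets, locally finitely:
$$\sum_{\gamma\in\Gamma/\langle U\rangle}1_{\mathcal Q}(\gamma^{-1}z)=1\quad\text{a.e.}\tag{9.2}$$
Moreover $I=[i,i\infty)\cup S[i,i\infty)$ with $[i,i\infty)\subset\mathcal F_0$, so the family $\{\gamma I\}_{\gamma\in\Gamma}$ is locally finite, and so is $\{\gamma N_{1/2}\}_{\gamma\in\Gamma}$, because $N_{1/2}$ is the set of points within a fixed distance of $I$.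

**Step 3: smooth the indicator of the $q$-gon compatibly with $\Gamma$.** Let $m\in C^\infty(\mathbb R)$ with $m(-x)=1-m(x)$ and $m=1$ on $[\frac12,\infty)$, and put $\omega(z)=m(x/|z|)$. Since $\operatorname{Re}(Sz)/|Sz|=-x/|z|$, we have $\omega\circ S=1-\omega$. The derivatives of $\omega$ are supported in $N_{1/2}$, and $|\nabla\omega|,|\Delta\omega|$ are bounded, because $\omega$ depends only on $\theta=\arg z$, with $|\nabla\omega|=\sin\theta\,|\omega_\theta|$ and $\Delta\omega=-\sin^2\theta\,\omega_{\theta\theta}$. Put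
$$\Omega(z)=\sum_{k=0}^{q-1}\omega(U^{-k}z)-(q-1),\qquad\varphi_0=D_s(\omega u)=u\Delta\omega-2\langle\nabla\omega,\nabla u\rangle,\qquad\eta_0=\Omega u.$$
We claim
$$\sum_{\gamma\in\Gamma/\langle U\rangle}\Omega(\gamma^{-1}z)=1\quad\text{for all }z.\tag{9.3}$$
Let $\nu=\omega-1_{\{\operatorname{Re}z>0\}}$. Then $\nu\circ S=-\nu$ off $I$, and $\operatorname{supp}\nu\subset N_{1/2}$. By (2.2), a.e. $1_{\mathcal Q}(z)=\sum_k1_{\{\operatorname{Re}>0\}}(U^{-k}z)-(q-1)$: in $\mathcal Q$ all $q$ terms are $1$, and off $\overline{\mathcal Q}$ exactly one is $0$. So $\Omega-1_{\mathcal Q}=\sum_k\nu(U^{-k}\,\cdot)$ a.e. All sums are locally finite by Step 2, and with (9.2), a.e.,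
$$\sum_{\Gamma/\langle U\rangle}\Omega(\gamma^{-1}z)-1=\sum_{\gamma\in\Gamma}\nu(\gamma^{-1}z)=\frac12\sum_{\gamma\in\Gamma}\big(\nu(\gamma^{-1}z)+\nu(S\gamma^{-1}z)\big)=0.$$
By continuity this holds everywhere.

**Step 4: $\varphi_0,\eta_0$ are rapidly decaying and have the right symmetries.** We show
$$\varphi_0,\eta_0\in\mathcal S_V,\qquad S\varphi_0=-\varphi_0,\qquad D_s\eta_0=\sum_{k=0}^{q-1}U^k\varphi_0.\tag{9.4}$$
$\varphi_0$ is supported in $N_{1/2}$ and decays by Step 1. $\Omega$ is bounded and supported in $\overline{\mathcal Q}\cup\bigcup_kU^kN_{1/2}$, and $\overline{\mathcal Q}=\bigcup_kU^k\mathcal F_0$. On $\mathcal F_0\cap\{y\ge1\}$, $d(z,i)\le\log y+C$; on $\mathcal F_0\cap\{y\le1\}$ we have $y\ge\sin(\pi/q)$, so this set is bounded. So $u$ decays like $O(e^{-Nd(z,i)})$ on $\mathcal F_0$ and on $N_{1/2}$, hence by automorphy on their $U^k$-translates, and $\eta_0\in\mathcal S_V$. Since $\gamma(\omega u)(z)=\omega(\gamma^{-1}z)u(z)$, we get $S\varphi_0=D_s((1-\omega)u)=-\varphi_0$ and $D_s\eta_0=\sum_kD_sU^k(\omega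 u)=\sum_kU^k\varphi_0$.

**Step 5: identify $\rho(\varphi_0)$.** We show
$$\rho(\varphi_0)=2i\,\Pi(u).\tag{9.5}$$
For smooth $f$ and $v$ with $D_sv=0$, using $dz\wedge d\bar z=-2i\,dx\wedge dy$ and $f_{z\bar z}=-\Delta f/(4y^2)$,
$$d[f,v]=(fv_{z\bar z}-f_{z\bar z}v)\,dz\wedge d\bar z=\tfrac i2(f\Delta v-v\Delta f)\,d\mu=-\tfrac i2\,v\,D_sf\,d\mu,$$
so $v\,D_sf\,d\mu=2i\,d[f,v]$. Apply Stokes with $f=\omega u$, $v=R(t,\cdot)^s$ on $N_{1/2}\cap\{\epsilon<|z|<1/\epsilon\}$. On the left ray $\omega$ and its derivatives vanish. On the right ray, traversed outward by the positive orientation, $\omega=1$ and $\nabla\omega=0$. The two arcs have bounded hyperbolic length, and $[\omega u,v]$ decays rapidly there by Step 1, (4.1) and (9.1); they contribute $o(1)$ as $\epsilon\to0$. Since $\varphi_0$ is supported in $N_{1/2}$, $\rho(\varphi_0)(t)=2i\int[u,R(t,\cdot)^s]$ over the right ray from $0$ to $\infty$. As $[u,R^s]$ is closed and arcs are negligible, the right ray may be replaced by $I$.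

**Lemma 8.** $\Pi(u)\in\mathrm{FE}$, and $\Pi(u)|_{\mathbb R_{>0}}$ extends holomorphically to $\mathbb C\smallsetminus(-\infty,0]$; in particular it is real-analytic.

*Proof.* By (9.5), $\Pi(u)\in\mathcal V_s\otimes V$. By (4.2) and (9.4), $\alpha_s(S)\Pi(u)=-\Pi(u)$. By (4.2), (9.4) and Lemma 7, $2i\sum_k\alpha_s(U^k)\Pi(u)=\rho\big(\sum_kU^k\varphi_0\big)=\rho(D_s\eta_0)=0$.

For the extension, rotate the path. Let $\beta\in[\frac\pi2,\pi)$. As in Step 5, for $t>0$ we may integrate along the ray $z=\varrho e^{i\beta}$, $\varrho>0$. There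
$$R(t,z)=\frac{\varrho\sin\beta}{(t-\varrho e^{i\beta})(t-\varrho e^{-i\beta})},\qquad\partial_{\bar z}R^s=sR^s\Big(\frac i{2y}+\frac1{t-\bar z}\Big).$$
Let $K$ be a compact subset of the open sector $|\arg t|<\beta$. For $t\in K$, $c_K(1+\varrho)\le|t-\varrho e^{\pm i\beta}|\le C_K(1+\varrho)$. The sector does not meet the rays $\{xe^{\pm i\beta}:x\ge\varrho\}$, so $t-\varrho e^{i\beta}$ avoids $e^{i\beta}[0,\infty)$ and has a holomorphic logarithm with argument in $(\beta-2\pi,\beta)$; likewise $t-\varrho e^{-i\beta}$ with argument in $(-\beta,2\pi-\beta)$. For $t>0$ both are principal values and complex conjugate to each other, so they give the correct $R^s$. Thus the integrand is holomorphic in $t$ in the sector and, for $t\in K$, bounded by $C_K(\varrho+\varrho^{-1})^C\big(|u|+|\nabla u|\big)$. On the ray, $d(z,i)\ge|\log\varrho|$, so by Step 1 the last factor is $O\big((\varrho+\varrho^{-1})^{-N}\big)$ for all $N$. Hence the integral is holomorphic in the sector. Different $\beta$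 give the same function for $t>0$; let $\beta\to\pi$. $\square$

## 10. From the two equations back to a cusp form

Let $\psi\in\mathrm{FE}$. By Lemma 2 and (4.3) there is $\varphi\in\mathcal S_V$ with
$$S\varphi=-\varphi,\qquad\rho(\varphi)=\psi.\tag{10.1}$$
Let $\varphi$ be any such density and $\varphi_U=\sum_{k=0}^{q-1}U^k\varphi$. Then $\rho(\varphi_U)=\sum_k\alpha_s(U^k)\psi=0$, so by Lemma 6 there is a unique $\eta\in\mathcal S_V$ with $D_s\eta=\varphi_U$. Since $U\varphi_U=\varphi_U$, uniqueness gives $U\eta=\eta$. So $\gamma\eta$ depends only on the coset $\gamma\langle U\rangle$, and we define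
$$E(\psi)=u=\sum_{\gamma\in\Gamma/\langle U\rangle}\gamma\eta.$$

**Step 1: $u$ is an automorphic eigenfunction.** By (8.2), $u$ is continuous, and $\gamma u=u$, i.e. $u(\gamma z)=\chi(\gamma)u(z)$. Applying $D_s$ termwise and using (4.4),
$$D_su=\sum_{\Gamma/\langle U\rangle}\gamma\sum_kU^k\varphi=\sum_{\gamma\in\Gamma}\gamma\varphi=0.$$
By Weyl's lemma $u$ is smooth.

**Step 2: $u$ decays rapidly at the cusp.** Let $0\le x\le\lambda$, $y\ge1$. By (2.1), $d(z,\gamma o)\ge\log y$ for all $\gamma$, and $d(o,z)\le\log y+C$. So (8.2) and (8.1) give $|u(z)|\le C_Ny^By^{-(N-B-2)}$ for all $N\ge B+2$.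

**Step 3: $u$ does not depend on the choice of $\varphi$.** Let $\varphi'$ also satisfy (10.1), with $\eta',u'$. Then $\rho(\varphi'-\varphi)=0$, so $\varphi'-\varphi=D_s\xi$ with $\xi\in\mathcal S_V$ by Lemma 6. Since $D_s(S\xi)=-D_s\xi$, uniqueness gives $S\xi=-\xi$; and $\eta'=\eta+\sum_kU^k\xi$, again by uniqueness. So $u'-u=\sum_{\gamma\in\Gamma}\gamma\xi=\frac12\sum_{\gamma\in\Gamma}\gamma(\xi+S\xi)=0$. Since densities may be chosen linearly, $E$ is linear.

So $E:\mathrm{FE}\to\mathrm{Cusp}$ is a well-defined linear map.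

**Proposition 1.** $E$ is injective.

*Proof.* Let $E(\psi)=0$, with $\varphi,\eta$ as above. By Lemma 7 it is enough to find $\xi\in\mathcal S_V$ with $D_s\xi=\varphi$. The candidate is the sum over half of the group,
$$\xi=\sum_{\gamma\in\widetilde A/\langle U\rangle}\gamma\eta,$$
which makes sense by (8.3)(a) and is continuous by (8.2).

**Step 1: $\xi$ decays rapidly.** This is where $E(\psi)=0$ is used. Since the sum over all of $\Gamma/\langle U\rangle$ vanishes, also $\xi=-\sum_{\gamma\in(\Gamma\smallsetminus\widetilde A)/\langle U\rangle}\gamma\eta$. Use the first expression for $\operatorname{Re}z\le0$ and the second for $\operatorname{Re}z>0$. In both cases (8.4) gives $d(z,\gamma o)\ge d(z,i)$ for every $\gamma$ in the sum. By (8.2) and (8.1), for all $N\ge B+2$,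
$$|\xi(z)|\le C_N\,e^{B\,d(o,z)}\,e^{-(N-B-2)d(z,i)}\sum_{\gamma\in\Gamma}e^{-2d(z,\gamma o)}.$$
Hence $\xi\in\mathcal S_V$.

**Step 2: $D_s\xi=\varphi$.** By (8.3)(a), (b) and $S\varphi=-\varphi$,
$$D_s\xi=\sum_{\gamma\in\widetilde A/\langle U\rangle}\gamma\varphi_U=\sum_{\gamma\in\widetilde A}\gamma\varphi=\varphi+\frac12\sum_{\gamma\in\widetilde A\smallsetminus\{1\}}\gamma(\varphi+S\varphi)=\varphi.$$
Over the whole group the terms cancel in pairs; over $\widetilde A$ the identity has lost its partner $S$, and $\varphi$ survives.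

By Lemma 7, $\psi=\rho(\varphi)=\rho(D_s\xi)=0$. $\square$

**Proposition 2.** $E\circ\Pi=\frac1{2i}\,\mathrm{id}$ on $\mathrm{Cusp}$.

*Proof.* By (9.4) and (9.5), $\varphi_0$ satisfies (10.1) for $\psi=2i\,\Pi(u)$, and the corresponding solution is $\eta_0=\Omega u$. So by automorphy of $u$ and (9.3),
$$E(2i\,\Pi(u))=\sum_{\Gamma/\langle U\rangle}\gamma(\Omega u)=u\sum_{\Gamma/\langle U\rangle}\Omega(\gamma^{-1}\,\cdot)=u.\qquad\square$$

## 11. $\Pi$ and $2iE$ are inverse to each other

By Proposition 2, $\Pi$ is injective. Let $\psi\in\mathrm{FE}$. Proposition 2 applied to $u=E(\psi)$ gives $E\big(2i\,\Pi(E\psi)-\psi\big)=E\psi-E\psi=0$, so $\psi=2i\,\Pi(E\psi)$ by Proposition 1. Hence $\Pi:\mathrm{Cusp}\to\mathrm{FE}$ is an isomorphism with inverse $2iE$.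

By Lemma 1, $u\mapsto\Pi(u)|_{\mathbb R_{>0}}$ is an isomorphism onto the space of all $C^\infty$ solutions $f$ of $\mathcal L_{s,\chi}f=f$ with the smooth-extension property. Each such $f$ is a $\Pi(u)|_{\mathbb R_{>0}}$, so by Lemma 8 it extends holomorphically to $\mathbb C\smallsetminus(-\infty,0]$ and is real-analytic. So this space is the same as the space of $C^\omega$ solutions, namely $\mathrm{Eig}_{s,\chi}$. Only $s\notin\mathbb Z_{\le0}$ and (G) were used. For unitary $\chi$ and $0<\operatorname{Re}s<1$ both hold. This proves Theorem 1. $\blacksquare$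

## 12. Growth of $\chi$ when $\chi(T)$ has eigenvalues of modulus $1$

For Theorem 2 it remains to show: *if all eigenvalues of $\chi(T)$ have modulus $1$, then (G) holds.* The idea is to follow the geodesic from $i$ to $\gamma i$. Away from the cusp each unit of length costs a bounded factor, and an excursion into the cusp costs a power of $\chi(T)$. Let $V\ne0$ and $b=\dim V-1$. By Jordan form $\|\chi(T^n)\|\le C(1+|n|)^b$.

**Step 1: separate the cusp from a compact part.** Choose $Y\ge1$ such that the translates of $\{\operatorname{Im}z>Y\}$ by $\Gamma/\langle T\rangle$ are pairwise disjoint (a standard property of the cusp). Let $\mathcal B=\{\operatorname{Im}z>eY\}$. Distinct translates of $\mathcal B$ are at distance $\ge1$, since a path leaving $\mathcal B$ for another translate must descend from height $eY$ to height $Y$. Let $K=\hat{\mathcal F}\cap\{\operatorname{Im}z\le eY\}$, a compact set with $i\in K$ and $\mathbb H\smallsetminus\Gamma\mathcal B\subset\Gamma K$. The orbit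 of $i\in\hat{\mathcal F}$ has heights $\le1$, so it avoids $\Gamma\mathcal B$.

**Step 2: subdivide the geodesic.** Let $c:[0,\ell]\to\mathbb H$ be the geodesic segment from $i$ to $\gamma i$, $\ell=d(i,\gamma i)$. (If $\ell=0$, then $\gamma$ lies in the finite stabilizer of $i$ and there is nothing to prove.) It meets each translate of the convex set $\mathcal B$ in an interval, possibly empty. These intervals are separated by gaps $\ge1$, so at most $\ell+1$ are nonempty. Subdivide their complement into pieces of length $\le1$. This gives $0=t_0<\dots<t_M=\ell$ with $M\le C(\ell+1)$, such that each $[t_j,t_{j+1}]$ either has length $\le1$ or is a full excursion into some $\delta\mathcal B$, $\delta\in\Gamma$. No $c(t_j)$ lies in $\Gamma\mathcal B$, so $c(t_j)=h_jk_j$ with $k_j\in K$, $h_j\in\Gamma$, and we may take $h_0=1$, $h_M=\gamma$.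

**Step 3: bound the factors.** If $t_{j+1}-t_j\le1$, then $h_j^{-1}h_{j+1}$ moves a point of $K$ to within distance $1$ of $K$, so it lies in a fixed finite set. For an excursion into $\delta\mathcal B$, the points $\delta^{-1}c(t_j)$ and $\delta^{-1}c(t_{j+1})$ have height $eY$ and lie in $T^nK$ and $T^{n'}K$ for some $n,n'$. Two points at height $eY$ satisfy $\sinh(d/2)=|\Delta x|/(2eY)$, so $|n-n'|\le Ce^{(t_{j+1}-t_j)/2}$. With the finite set $\mathcal E=\mathcal E^{-1}=\{g\in\Gamma:gK\cap K\ne\emptyset\}$ we have $h_j\in\delta T^n\mathcal E$ and $h_{j+1}\in\delta T^{n'}\mathcal E$, so $h_j^{-1}h_{j+1}\in\mathcal E\,T^{n'-n}\,\mathcal E$. In both cases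
$$\|\chi(h_j^{-1}h_{j+1})\|\le C'e^{b(t_{j+1}-t_j)/2}$$
with some $C'\ge1$. Multiplying over $j$, $\|\chi(\gamma)\|\le C'^{M}e^{b\ell/2}\le C''e^{B\ell}$ for a suitable $B$, because $M\le C(\ell+1)$.

So (G) holds, and Section 11 gives Theorem 2, including the statement for $f\in C^\infty$. $\blacksquare$

## 13. Outside the strip, and the integers $s\le0$

**Step 1: for unitary $\chi$ and any $s\in\mathbb C$ with $\operatorname{Re}s\notin(0,1)$, $\mathrm{Cusp}=0$.** Let $u\in\mathrm{Cusp}$. The vector field $W=\langle\nabla u,u\rangle$ (componentwise inner product in $V$) is $\Gamma$-invariant because $\chi$ is unitary, and $\operatorname{div}W=|\nabla u|^2-s(1-s)|u|^2$. Integrate over $\hat{\mathcal F}\cap\{y\le Y\}$. The vertical sides are paired by $T$ and the two halves of the arc $|z|=1$ by $S$, which map outward to inward normals, so their contributions cancel. The side $y=Y$ has length $\lambda/Y$, and there $|W|\le|u||\nabla u|\to0$ by rapid decay and Lemma 4 (valid for all $s$;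 $|u|$ is $T$-periodic). Letting $Y\to\infty$,
$$s(1-s)\int_{\hat{\mathcal F}}|u|^2d\mu=\int_{\hat{\mathcal F}}|\nabla u|^2d\mu\ge0.$$
Let $u\ne0$. Then $s(1-s)\ge0$. If $s(1-s)=0$, then $u$ is constant, hence $0$ by decay, a contradiction. So $s(1-s)>0$. Its imaginary part $\operatorname{Im}s\cdot(1-2\sigma)$ vanishes, so $s$ is real, and then $s\in(0,1)$, or $\operatorname{Re}s=\frac12$. In both cases $\operatorname{Re}s\in(0,1)$.

**Step 2: part (a) of Theorem 3.** If moreover $s\notin\mathbb Z_{\le0}$, then by Section 11 the eigenfunction space is isomorphic to $\mathrm{Cusp}=0$.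

**Step 3: part (b), by the telescoping functions of Test 2.** Let $s\in\mathbb Z_{\le0}$ and $\chi$ unitary. By Step 1, $\mathrm{Cusp}=0$. Suppose $v\in\mathcal V_s\otimes V$ satisfies $\alpha_s(T)v=v$, and put $\psi=v-\alpha_s(S)v$. Then $\alpha_s(S)\psi=-\psi$. Since $S=U^{-1}T$, $\alpha_s(S)v=\alpha_s(U^{-1})v$, so
$$\sum_{k=0}^{q-1}\alpha_s(U^k)\psi=\sum_{k=0}^{q-1}\big(\alpha_s(U^k)v-\alpha_s(U^{k-1})v\big)=0.$$
Thus $\psi\in\mathrm{FE}$, and Lemma 1, which holds for all $s$, gives an eigenfunction, nonzero if $\psi\ne0$.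

*The case $s=-m$, $m\ge1$, $\chi$ trivial.* The constant $v=1$ lies in $\mathcal V_s$ because $(t^2)^m$ is smooth. This yields $f(x)=1-x^{2m}\ne0$, which is real-analytic.

*The case $s=0$.* Let $V=\mathbb C^q$, with $U$ acting as a $q$-cycle and $S$ as a transposition, by permutation matrices. This is a unitary representation, since $\Gamma\cong C_2*C_q$. The product of a $q$-cycle and a transposition has exactly two cycles, so $\chi(T)=\chi(U)\chi(S)$ has a $2$-dimensional fixed space. The common fixed space of $S$ and $U$ is $1$-dimensional, as $U$ is transitive. A vector fixed by $T$ and $S$ is fixed by $U=TS$. So there is $v$ with $\chi(T)v=v$ and $\chi(S)v\ne v$. Constants lie in $\mathcal V_0$, and $f=v-\chi(S)v$ is a nonzero constant, hence real-analytic, eigenfunction with the required extension property.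

So at each $s\in\mathbb Z_{\le0}$ the two spaces are not isomorphic for a suitable unitary $\chi$, while by Section 11 the map is an isomorphism for all unitary $\chi$ whenever $s\notin\mathbb Z_{\le0}$. This proves Theorem 3. $\blacksquare$
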